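\title{Bounding the number of components of Frobenius reductions of a difference variety}


\begin{abstract}
Let $a$ be a tuple in a model of ACFA and $B$ an algebraically closed difference subfield. Suppose that no element of $\operatorname{acl}(aB)$ outside $B$ is transformally algebraic over $B$. We prove that $a$ is a generic point of a locally closed difference variety $V$, defined over a finitely generated difference subdomain of $B$, such that the algebraic sets obtained from $V$ by reading $\sigma$ as a Frobenius map $x\mapsto x^q$ have a bounded number of irreducible components, uniformly in $q$ and in the reduction of the coefficients. The proof compares a B\'ezout upper bound for the total degree of such a set with a lower bound, of the same order in $q$, for the degree of each of its components.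
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $q$ be a power of a prime $p$. The map $x\mapsto x^q$ is an endomorphism of $\mathbb F_p^{alg}$, so a difference equation such as $\sigma(y)-y=x\,\sigma(x)$ can be read as the algebraic equation $y^q-y=x^{q+1}$. One system of difference equations thus produces an infinite family of algebraic sets. Their degrees grow with $q$, so B\'ezout's theorem gives no uniform bound on the number of their irreducible components, and there need not be one: $\sigma(x)=x$ produces $q$ points, while $\sigma(x)=y$ produces one curve for every $q$. This paper proves that, near a generic point, equations of the first kind are the only obstruction to a uniform bound.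

\subsection*{Definitions}
A \emph{difference ring} (\emph{field}) is a ring (field) with a distinguished endomorphism $\sigma$; a \emph{difference subdomain} of a difference field is a subring closed under $\sigma$. ACFA is the model companion of the theory of fields with an automorphism $\sigma$: every field with an automorphism embeds in a model $M$ of ACFA, and $M$ is existentially closed, that is, a finite system of difference equations and inequations over $M$ with a solution in an extension of $(M,\sigma)$ has a solution in $M$. In particular $M$ is algebraically closed. We write ${}^{alg}$ for the field-theoretic algebraic closure inside $M$. For $A\subseteq M$, the model-theoretic algebraic closure $\operatorname{acl}(A)$ equals the field-theoretic algebraic closure of the smallest subfield containing $A$ and closed under $\sigma$ and $\sigma^{-1}$; the reader may take this as the definition.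

Let $B\subseteq M$ be a difference subfield. A tuple $b$ is \emph{transformally algebraic} over $B$ if the difference field $B(b,\sigma b,\sigma^2b,\dots)$ has finite transcendence degree over $B$. This is what $\operatorname{trf.\!deg}(b/B)=0$ means for the transformal transcendence degree, and it is the only case of that notion needed here.

A \emph{difference polynomial of order $\le m$} over a difference domain $D$ is an expression $\Phi(x,\sigma x,\dots,\sigma^mx)$, where $x$ is an $n$-tuple of variables and $\Phi$ is a polynomial with coefficients in $D$. A \emph{difference-closed} (Zariski--Cohn closed) subset of $\mathbb A^n$ over $D$ is the common zero set of finitely many difference polynomials over $D$, and a \emph{locally closed difference variety} over $D$ is the intersection of such a set with the complement of another one. We always regard it as given together with its defining polynomials. The \emph{difference locus} $\operatorname{Loc}(a/B)$ of $a\in M^n$ is the smallest difference-closed set over $B$ containing $a$; we use only that it is the zero set of finitely many difference polynomials over $B$ that vanish at $a$. If $V$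 is a locally closed difference variety over some $D\subseteq B$, then $a$ is a \emph{generic point of $V$ over $B$} if $a\in V(M)$ and $V\subseteq\operatorname{Loc}(a/B)$.

For $q=p^i$ with $p$ prime and $i\ge1$, let $K_q=(\mathbb F_p^{alg},x\mapsto x^q)$. A \emph{Frobenius reduction} of $D$ is a homomorphism of difference rings $\eta:D\to K_q$, so $\eta(\sigma c)=\eta(c)^q$. For $V$ defined over $D$, apply $\eta$ to the coefficients of the defining polynomials to get $V^\eta$, and then replace each $\Phi^\eta(x,\sigma x,\dots,\sigma^mx)$ by the polynomial $\Phi^\eta(x,x^q,\dots,x^{q^m})$. The result is a locally closed algebraic subset $M_q(V^\eta)$ of $(\mathbb F_p^{alg})^n$. Powers of tuples are always taken coordinatewise.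

\subsection*{The result}
Suppose that some $b\notin B$, algebraic over the difference field generated by $a$ and $B$, is transformally algebraic over $B$; think of $\sigma(b)=b$. After reduction $b$ satisfies an equation like $b^q=b$, with finitely many solutions whose number grows with $q$, and one expects $M_q(V^\eta)$ to break into pieces indexed by these solutions. The following hypothesis excludes this.
\begin{itemize}
\item[\textbf{(H)}] Every $b\in\operatorname{acl}(aB)$ that is transformally algebraic over $B$ lies in $B$.
\end{itemize}
The question, which comes from the paper \cite{HHYZ} of Hils, Hrushovski, Ye and Zou, is whether (H) suffices for a uniform bound on the number of components, once the variety through $a$ and its ring of definition are chosen well. The answer is yes, with no further hypothesis on $B$, on the characteristic or on $\eta$.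

\begin{theorem}\label{thm:main}
Let $M\models\mathrm{ACFA}$, let $B\subseteq M$ be an algebraically closed difference subfield, let $a\in M^n$, and assume \textup{(H)}. Then there are a finitely generated difference subdomain $D\subseteq B$, a locally closed difference variety $V$ over $D$ of which $a$ is a generic point over $B$, and a constant $C$ such that $M_q(V^\eta)$ has at most $C$ irreducible components for every Frobenius reduction $\eta:D\to K_q$.
\end{theorem}

The proof yields the explicit bound \eqref{eq:final}, valid for all $q$ if $\operatorname{char}B=0$ and for all but finitely many $q$ if $\operatorname{char}B>0$.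

The idea is to count by degree. Two integers $d\le e$ are attached to $a$, and $\ell$ denotes $q$ divided by a fixed constant. In a suitable embedding, B\'ezout's inequality bounds the total degree of $M_q(V^\eta)$ by $O(\ell^{e-d})$, and we show that each component has degree at least a fixed positive multiple of $\ell^{e-d}$. Section~\ref{sec:examples} carries this out by hand on a plane curve and lists what the general case adds. Hypothesis (H) is used only in Section~\ref{sec:indep}.

\section{Examples, and the method on a plane curve}\label{sec:examples}

Throughout the paper $a_i=\sigma^i(a)$, and ``independent'' means algebraically independent in the sense of fields. In this section $\sigma(B)=B$, and we write $x_i=\sigma^i(x)$, $y_i=\sigma^i(y)$ for $x,y\in M$. To verify (H) in examples we use the following criterion.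

\begin{lemma}\label{lem:criterion}
Suppose that $\sigma(B)=B$ and that for every $m$ there is $N\ge1$ such that the fields $B(a_{iN},\dots,a_{iN+m})$, $i\ge0$, are jointly independent over $B$. Then \textup{(H)} holds.
\end{lemma}

\begin{proof}
Let $b\in\operatorname{acl}(aB)\setminus B$. For suitable $j,m$ the element $b'=\sigma^j(b)$ is algebraic over $B(a_0,\dots,a_m)$. Each $\sigma^{iN}(b')$ is algebraic over $B(a_{iN},\dots,a_{iN+m})$, and it is transcendental over $B$ because $\sigma(B)=B=B^{alg}$. So the elements $\sigma^{iN}(b')$, $i\ge0$, are algebraically independent over $B$, and $b$ is not transformally algebraic.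
\end{proof}

\begin{example}[the theorem fails without (H)]\label{ex:fixed}
Let $B=\mathbb F_p^{alg}$ with $\sigma(c)=c^p$ on $B$, and let $a\in M$ be transcendental over $B$ with $\sigma(a)=a$. Let $a$ be a generic point of some $V$ over some finitely generated $D\subseteq B$. Then $D$ is a finite field $\mathbb F_{p^c}$, and the inclusion $\eta:D\to K_q$ is a Frobenius reduction for all $q=p^{1+ci}$. Let $\Phi_1,\dots,\Phi_u$ define the closed part of $V$, and let $\Psi$ be one of the polynomials defining the removed set with $\Psi(a,\dots,a)\ne0$. Since $a$ is transcendental, the polynomials $\Phi_j(X,\dots,X)$ are zero and $\Psi(X,\dots,X)$ is not. Hence $M_q(V^\eta)$ contains all but at most $\deg\Psi$ points of $\mathbb F_q$. Some $\Phi_j$ is a nonzero polynomial: otherwise existential closedness gives $c\in V(M)$ with $\sigma(c)\ne c$, although $\operatorname{Loc}(a/B)\subseteq\{\sigma x=x\}$. For $q>\deg\Phi_j$, distinct monomials of $\Phi_j$ become distinct powers of $x$ in $\Phi_j(x,x^q,\dots,x^{q^m})$, by uniqueness of base-$q$ expansions. So $M_q(V^\eta)$ is finite, with at least $q-\deg\Psi$ points.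
\end{example}

\begin{example}[more than one component; bad primes]\label{ex:two}
Let $x_0,x_1,\dots$ be independent over $B$, let $y^2=\sigma(x)/x$ and $a=(x,y)$. Lemma~\ref{lem:criterion} applies with $N=m+2$. The elements $x_0,y_0,y_1,\dots$ are independent and $x_{i+1}=x_iy_i^2$, so these relations generate all relations among the $x_i,y_i$, and $a$ is a generic point of $V=\{\sigma(x)=xy^2,\ x\ne0\}$. For odd $q$ the reduction $y^2=x^{q-1}$, $x\neq0$, has the two components $y=\pm x^{(q-1)/2}$.

Now let $\operatorname{char}B=0$, let $p_0$ be a prime, let $y_0,y_1,\dots$ be independent, and let $a=(x,y)$ with $p_0x=\sigma(y)-y$; again (H) holds with $N=m+2$. Over $D=\mathbb Z$ this equation reduces, for $q$ a power of $p_0$, to the $q$ lines $y^q=y$. Over $D=\mathbb Z[1/p_0]$ these reductions no longer exist, and every remaining one is the graph of a polynomial. So the choice of $D$ matters.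
\end{example}

\begin{example}[the method]\label{ex:method}
Let $y_0,x_0,x_1,\dots$ be independent over $B$ and $\sigma(y)-y=x\,\sigma(x)$, and let $a=(x,y)$. Then $a$ is a generic point of the variety defined by this equation. Hypothesis (H) holds: for $N=m+2$ we have $y_N=y_0+\sum_{i<N}x_ix_{i+1}$, in which $x_{m+1}$ occurs linearly with coefficient $x_m+x_N\ne0$; so one may exchange $x_{iN+m+1}$ for $y_{(i+1)N}$ in the transcendence basis, for each $i$ in turn, and Lemma~\ref{lem:criterion} applies. The reduction is the plane curve $Z=\{P=0\}$, $P=y^q-y-x^{q+1}$, over $k=\mathbb F_p^{alg}$. We prove that $Z$ is irreducible by bounding the degree of a component $W$ from below. Let $F\in k[x,y]$ vanish on $W$, with $\deg F<q$.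

\emph{Smoothness.} The terms coming from $\sigma$ have derivative zero, and $\partial P/\partial y=-1$. So $Z$ is smooth, and at a point $w=(\xi,\zeta)\in W$ the ideal of $W$ in $\mathcal O_{\mathbb A^2,w}$ is generated by $P$. Thus $P$ divides $F$ in this local ring.

\emph{Freezing $\sigma$.} In the difference equation replace $(\sigma x,\sigma y)$ by the constant $w^q=(\xi^q,\zeta^q)$. This gives the line $L_w=\{\zeta^q-y-x\xi^q=0\}$ through $w$, and
\[
P-(\zeta^q-y-x\xi^q)=(y-\zeta)^q-x(x-\xi)^q .
\]
So $P|_{L_w}$, and with it $F|_{L_w}$, vanishes at $w$ to order $\ge q$. Since $\deg F<q$, the polynomial $F$ vanishes on $L_w$.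

\emph{Sweeping.} The line $L_w$ has slope $-\xi^q$. As $Z$ meets each line $x=\xi$ in a finite set, $\xi$ takes infinitely many values on $W$. So $F$ vanishes on infinitely many lines, and $F=0$.

\emph{Counting.} The irreducible equation of $W$ has degree $\deg W$, so $\deg W\ge q$. The degrees of the components add up to at most $q+1<2q$, so there is one component.

For comparison take $\sigma(y)-y=\sigma(x)-x$, where $b=y-x$ violates (H). The reduction is the union of the $q$ lines $y-x=c$, $c\in\mathbb F_q$. The first two steps go through, but now $L_w$ is the line $y-x=\zeta^q-\xi^q=\zeta-\xi$, which is $W$ itself. The sweep gains nothing, and $\deg W=1$.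
\end{example}

The general proof has the same four steps. What changes is the following.
\begin{itemize}
\item The plane becomes a variety $X$ of dimension $e$, the equation a correspondence $T$ of dimension $e+d$, and the lines become varieties of bounded degree. Section~\ref{sec:degrees} supplies the degree estimates, including a Hilbert function bound that replaces ``the equation of $W$ has degree $\deg W$''.
\item One sweep turns a $d$-dimensional $W$ into a set of dimension at most $2d$, which may be less than $e$. For $a=(x,\sigma x,\sigma^2x)$ with $x_0,x_1,\dots$ independent, $W$ is the curve $(\xi,\xi^q,\xi^{q^2})$, the lines $L_w$ are parallel to the first axis, and they sweep out only the surface $z_3=z_2^q$. So freezing and sweeping are iterated along paths in the correspondence (Section~\ref{sec:propagation}). That finitely many rounds reach a dense subset of $X$ follows from the independence of $a$ from its far translates, which is the content of (H) (Section~\ref{sec:indep}).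
\item Smoothness, and the uniformity of all bounds in $\eta$, must be arranged by the choice of $V$ and $D$ and, in positive characteristic, by composing $\sigma$ with an inverse power of Frobenius (Sections~\ref{sec:model} and~\ref{sec:reduction}).
\end{itemize}

\section{Degrees, Hilbert functions and local dimension}\label{sec:degrees}

Let $k$ be an algebraically closed field. ``Linear space'' means affine-linear subspace of $\mathbb A^r_k$, and points of varieties over $k$ are closed points unless they are called generic. The \emph{degree} of an irreducible closed $W\subseteq\mathbb A^r$ of dimension $d$ is the number of points in which a general linear space of codimension $d$ meets $W$; it is the degree of the projective closure of $W$. The degree of a locally closed set is the sum of the degrees of the closures of its irreducible components, of all dimensions; it bounds the number of components. We use these standard facts.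
\begin{itemize}
\item[(B1)] \emph{B\'ezout inequality} \cite{Heintz}, \cite[Ex.~8.4.6]{Fulton}: $\deg(Z_1\cap Z_2)\le\deg Z_1\cdot\deg Z_2$ for closed $Z_1,Z_2\subseteq\mathbb A^r$. Linear spaces have degree $1$, and $\deg\{G=0\}\le\Delta$ if $\deg G\le\Delta$ and $\Delta\ge1$, also when $G$ is constant or zero.
\item[(B2)] If $\Gamma\subseteq\mathbb A^r$ is an irreducible curve, $x_1,\dots,x_v$ are distinct smooth points of $\Gamma$ and $F|_\Gamma\ne0$, then $\sum_i\operatorname{ord}_{x_i}(F|_\Gamma)\le\deg\Gamma\cdot\deg F$. (The homogenization of $F$ cuts out on the projective closure of $\Gamma$ a finite scheme of length $\deg\Gamma\cdot\deg F$.)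
\item[(F)] Let $Y\to Y'$ be a dominant morphism of irreducible varieties. Every component of a nonempty fiber has dimension $\ge\dim Y-\dim Y'$, with equality over a dense open subset of $Y'$.
\item[(S)] A scheme $Y$ of finite type over $k$ is smooth at $x$ if and only if the tangent space $\operatorname{Tan}_xY$ has dimension $\le\dim_xY$. A smooth scheme is reduced, and its irreducible components are disjoint, hence open. A morphism of smooth schemes is smooth at $x$ if and only if its differential at $x$ is onto; the relative dimension is the dimension of the kernel. Smooth morphisms are stable under composition and base change.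
\end{itemize}
Here $\dim_xY$ is the \emph{local dimension}, the maximal dimension of an irreducible component of $Y$ through $x$.

The first lemma generalizes the fact that a nonzero polynomial on a line cannot vanish to order greater than its degree.

\begin{lemma}\label{lem:order}
Let $Y\subseteq\mathbb A^r$ be irreducible and locally closed of dimension $\delta\ge1$, let $x\in Y$ be a smooth point, and let $F$ be a polynomial with $F|_Y\ne0$ and $F|_Y\in\mathfrak m_{Y,x}^\mu$. Then $\mu\le\deg Y\cdot\deg F$.
\end{lemma}

\begin{proof}
We may assume $\mu\ge1$, and we reduce to a curve. Every component of $Y'=\overline Y\cap\{F=0\}$ has dimension $\delta-1$. Choose hyperplanes $H_1,\dots,H_{\delta-1}$ through $x$ in turn, so that $H_{i+1}$ contains neither the tangent space of $\overline Y\cap H_1\cap\dots\cap H_i$ at $x$ nor any positive-dimensional component through $x$ of $Y'\cap H_1\cap\dots\cap H_i$; these are finitely many proper linear conditions to avoid. Let $L=\bigcap_iH_i$. The scheme $L\cap\overline Y$ has local dimension $\ge1$ and a one-dimensional tangent space at $x$, so near $x$ it is a smooth curve. Let $\Gamma$ be its component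 through $x$. Since $L\cap Y'$ has local dimension $0$ at $x$, we have $F|_\Gamma\ne0$. Also $\operatorname{ord}_x(F|_\Gamma)\ge\mu$, and $\deg\Gamma\le\deg(L\cap\overline Y)\le\deg Y$ by (B1). Now apply (B2).
\end{proof}

For $W\subseteq\mathbb A^r$ let $\chi_W(u)$ be the dimension of the space of restrictions to $W$ of polynomials of degree $\le u$. The next lemma says that a variety of small degree and small dimension carries few such functions, and hence lies on many hypersurfaces of degree $\le u$. We need this for all $u$, not only for large $u$, because $u$ and $\deg W$ will both grow with $q$.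

\begin{lemma}\label{lem:hilbert}
If $W\subseteq\mathbb A^r$ is irreducible and locally closed of dimension $d$, then for all $u\ge0$
\[
\binom{u+d}{d}\le\chi_W(u)\le\deg W\cdot(u+1)^d .
\]
\end{lemma}

\begin{proof}
Some $d$ coordinate functions are algebraically independent on $W$; their monomials of degree $\le u$ give the lower bound.

For the upper bound we may take $W$ closed and $d\ge1$. Put $\Theta=\deg W$. Let $G$ be the variety of linear spaces of codimension $d$, of dimension $g$. Those passing through a given point form an irreducible subvariety of dimension $g-d$. So the pairs $(x,L_0)$ with $x\in L_0$ and $x$ singular on $W$ form a set of dimension $\le(d-1)+(g-d)$, and the pairs with $x\in L_0$ smooth on $W$ and $L_0$ not transversal to $W$ at $x$ form a set of dimension $\le d+(g-d-1)$. Neither set dominates $G$. Hence there is $L_0\in G$ meeting $W$ in exactly $\Theta$ points $x_1,\dots,x_\Theta$, all smooth on $W$, and transversally.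

\emph{Claim: if $\deg F\le u$ and $F|_W\in\mathfrak m_{W,x_i}^{u+1}$ for all $i$, then $F|_W=0$.} Let $w\in W\setminus L_0$ and let $L$ be the linear span of $L_0$ and $w$, of codimension $d-1$. It is transversal to $W$ at each $x_i$, so $x_i$ lies on exactly one component of $L\cap W$, and that component is a curve, smooth at $x_i$. Let $\Gamma_1,\dots,\Gamma_v$ be the distinct curves obtained and $n_j$ the number of $x_i$ on $\Gamma_j$. Since $L_0$ is a hyperplane in $L$ and $L_0\cap\Gamma_j$ is finite, $n_j\le\deg\Gamma_j$ by (B1). Therefore
\[
\Theta=\sum_jn_j\le\sum_j\deg\Gamma_j\le\deg(L\cap W)\le\Theta .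
\]
Equality holds throughout: $n_j=\deg\Gamma_j$, and $L\cap W$ has no component other than the $\Gamma_j$. If $F|_{\Gamma_j}\ne0$, then (B2) gives $(u+1)\deg\Gamma_j\le u\deg\Gamma_j$, which is absurd. So $F$ vanishes on $L\cap W$, which contains $w$. The claim follows, since $F$ also vanishes at the $x_i$.

By the claim, $\chi_W(u)\le\sum_i\dim_k\mathcal O_{W,x_i}/\mathfrak m_{W,x_i}^{u+1}=\Theta\binom{u+d}{d}$, and $\binom{u+d}d=\prod_{i=1}^d\frac{u+i}{i}\le(u+1)^d$.
\end{proof}

Applied directly to $t$ equations of degree $\Delta'$, (B1) gives the factor $\Delta'^{\,t}$. For components of known dimension the exponent can be lowered to the codimension, and this is what will match the lower bound.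

\begin{lemma}\label{lem:upper}
Let $X\subseteq\mathbb A^r$ be closed and irreducible of dimension $e$, let $X'=X\cap\{G_1=\dots=G_t=0\}$ with $\deg G_i\le\Delta'$, $\Delta'\ge1$, and let $d\le e$. The $d$-dimensional irreducible components of $X'$ have total degree at most $\deg X\cdot\Delta'^{\,e-d}$.
\end{lemma}

\begin{proof}
Put $U_0=X$. Given $U_i$, choose a $k$-linear combination $G'_{i+1}$ of the $G_j$ that vanishes identically on no component of $U_i$ not contained in $X'$, and put $U_{i+1}=U_i\cap\{G'_{i+1}=0\}$. This is possible because on each such component some $G_j$ is nonzero and $k$ is infinite. A component of $U_{i+1}$ not contained in $X'$ is a component of $E\cap\{G'_{i+1}=0\}$ for a component $E\not\subseteq X'$ of $U_i$; by induction every component of $U_i$ not contained in $X'$ has dimension $e-i$. Let $X_1'$ be a $d$-dimensional component of $X'$ and $E$ a component of $U_{e-d}$ containing it. If $E\subseteq X'$, then $E=X_1'$ by maximality; otherwise $\dim E=d$ and again $E=X_1'$. Finally $\deg U_{e-d}\le\deg X\cdot\Delta'^{\,e-d}$ by (B1).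
\end{proof}

The last lemma lets us compute the dimension of a fiber over whichever field is convenient. Here points are arbitrary scheme points. The \emph{local fiber dimension} of a morphism $\psi$ of finite type at $y$ is $\dim_y\psi^{-1}(\psi(y))$.

\begin{lemma}\label{lem:basechange}
Let $Y$ be a scheme of finite type over a field $\kappa$, let $\kappa'/\kappa$ be a field extension, and let $y'\in Y_{\kappa'}$ have image $y\in Y$. Then $\dim_{y'}Y_{\kappa'}=\dim_yY$. Consequently, if $\psi:\mathcal P\to\mathcal Y$ is a morphism of finite type over a scheme $S$ and $\psi'$ is its base change along $S'\to S$, then the local fiber dimension of $\psi'$ at a point equals that of $\psi$ at the image point.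
\end{lemma}

\begin{proof}
We may take $Y$ affine. Let $Y_1$ be a component of $Y$ with its reduced structure. By Noether normalization $\mathcal O(Y_1)$ is a finite torsion-free module over a polynomial ring $\kappa[t]$ in $\dim Y_1$ variables, so it embeds in a finite free $\kappa[t]$-module. Then $\mathcal O(Y_1)\otimes_\kappa\kappa'$ embeds in a finite free $\kappa'[t]$-module. Its minimal primes consist of zero divisors, so they contract to $0$ in $\kappa'[t]$, and $(Y_1)_{\kappa'}$ has pure dimension $\dim Y_1$. Now $Y_{\kappa'}$ is the union of the closed sets $(Y_1)_{\kappa'}$, and $y'\in(Y_1)_{\kappa'}$ if and only if $y\in Y_1$. For the last statement, the fiber of $\psi'$ through $y'$ is the base change of the fiber of $\psi$ through $y$ along the extension of residue fields $\kappa(\psi(y))\to\kappa(\psi'(y'))$.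
\end{proof}

\section{Independence of $a$ from its far translates}\label{sec:indep}

From now on $M,B,a$ are as in Theorem~\ref{thm:main}. This section extracts from (H) all that the proof uses.

\begin{lemma}\label{lem:inversive}
$\sigma(B)=B$.
\end{lemma}

\begin{proof}
Let $b\in M$ with $\sigma(b)\in B$. Then $b\in\operatorname{acl}(aB)$, and the difference field generated by $B$ and $b$ is $B(b)$, of transcendence degree $\le1$. By (H), $b\in B$.
\end{proof}

Thus transcendence degrees over $B$ are invariant under $\sigma$. Let $B_j=B(a_0,\dots,a_j)$. Then
\[
\operatorname{trdeg}(B_{j+2}/B_{j+1})\le\operatorname{trdeg}\bigl(a_{j+2}/B(a_1,\dots,a_{j+1})\bigr)=\operatorname{trdeg}(B_{j+1}/B_j),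
\]
so this sequence is eventually constant. Let $d$ be its eventual value and fix $m$ such that $\operatorname{trdeg}(B_{j+1}/B_j)=d$ for all $j\ge m$. Put
\[
A=(a_0,\dots,a_m),\qquad A_i=\sigma^i(A),\qquad s=n(m+1),\qquad e=\operatorname{trdeg}(A/B).
\]
The point of passing from $a$ to $A$ is that the sequence $A_0,A_1,\dots$ has no memory: since $B(A_0,\dots,A_j)=B_{m+j}$ and $\operatorname{trdeg}(A_{j+1}/B(A_j))=\operatorname{trdeg}(A_1/B(A_0))$, for all $j\ge0$
\begin{equation}\label{eq:markov}
\operatorname{trdeg}\bigl(A_{j+1}/B(A_0,\dots,A_j)\bigr)=d=\operatorname{trdeg}\bigl(A_{j+1}/B(A_j)\bigr).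
\end{equation}
In particular $d\le\operatorname{trdeg}(A_1/B)=e$. In Example~\ref{ex:method}, $m=0$, $e=2$, $d=1$.

\subsection*{The case $d=0$}
Here $B(a_0,a_1,\dots)$ has finite transcendence degree over $B$, so every coordinate of $a$ is transformally algebraic over $B$, and $a\in B^n$ by (H). Theorem~\ref{thm:main} holds with $V=\{x=a\}$, with $D$ the difference ring generated by the coordinates of $a$, and with $C=1$.

\subsection*{Loci and fields of definition}
For a subfield $K\subseteq M$ and $c\in M^s$, the \emph{locus} of $c$ over $K$ is the closed set defined by the prime ideal $I(c/K)\subseteq K[z]$ of polynomials vanishing at $c$; its dimension is $\operatorname{trdeg}(c/K)$. If $K$ is algebraically closed, $I(c/K)M[z]$ is again prime, of the same dimension. The tuple $c$ is independent from $c'$ over $K$ if and only if $\operatorname{trdeg}(c/K(c'))=\operatorname{trdeg}(c/K)$. Every ideal $I\subseteq M[z]$ has a \emph{smallest field of definition}, the smallest subfield $L(I)\subseteq M$ such that $I$ is generated by polynomials over $L(I)$. (Enumerate the monomials; those that are not linear combinations of earlier ones modulo $I$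 form a basis of $M[z]/I$, and $L(I)$ is generated by the coefficients of the other monomials in this basis.) By uniqueness, $L(I^\sigma)=\sigma(L(I))$.

\begin{proposition}\label{prop:indep}
For all large $j$, the tuples $A$ and $\sigma^j(A)$ are independent over $B$.
\end{proposition}

The information that $A_0$ carries about $A_j$ is the locus of $A_j$ over $B(A_0)^{alg}$, encoded by its field of definition. We show that for large $j$ these fields are translates of one another under $\sigma$; as they all lie in $B(A_0)^{alg}$, their elements are transformally algebraic. For the $q$ lines at the end of Example~\ref{ex:method} the locus is the line $y'-x'=b$, and the field is generated by $b$.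

\begin{proof}
Summing \eqref{eq:markov} gives $\operatorname{trdeg}(A_2,\dots,A_{j+1}/B(A_0,A_1))=jd$ and also $\operatorname{trdeg}(A_1,\dots,A_j/B(A_0))=jd$; applying $\sigma$ to the latter, $\operatorname{trdeg}(A_2,\dots,A_{j+1}/B(A_1))=jd$. So $(A_2,\dots,A_{j+1})$, and hence its subtuple $A_{j+1}$, is independent from $A_0$ over $B(A_1)$. Let $d_j=\operatorname{trdeg}(A_j/B(A_0))\le e$. Then
\[
d_{j+1}=\operatorname{trdeg}(A_{j+1}/B(A_0))\ge\operatorname{trdeg}(A_{j+1}/B(A_0,A_1))=\operatorname{trdeg}(A_{j+1}/B(A_1))=d_j .
\]
So $d_j$ is constant for $j\ge j_0$, and for such $j$ the three displayed transcendence degrees are equal. Consider the prime ideals of $M[z]$ generated by the ideals of $A_{j+1}$ over $B(A_0)^{alg}$, over $B(A_0,A_1)^{alg}$ and over $B(A_1)^{alg}$. They have the same dimension and the second contains the other two, so all three coincide.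

Let $I_j=I(A_j/B(A_0)^{alg})M[z]$ and $L_j=L(I_j)\subseteq B(A_0)^{alg}$. The ideal $I_j^\sigma$ is generated by $I(A_{j+1}/B(A_1)^{alg})$, so $I_j^\sigma=I_{j+1}$ and $\sigma(L_j)=L_{j+1}$ for $j\ge j_0$. If $c\in L_j$ with $j\ge j_0$, then $\sigma^i(c)\in L_{j+i}\subseteq B(A_0)^{alg}$ for all $i\ge0$. So $c\in\operatorname{acl}(aB)$ is transformally algebraic over $B$, and $c\in B$ by (H). Thus $I_j$ is generated by polynomials over $B$ that vanish at $A_j$, so $I_j=I(A_j/B)M[z]$ and $d_j=e$.
\end{proof}

For the rest of the paper $d\ge1$, and (H) is used only through Lemma~\ref{lem:inversive} and Proposition~\ref{prop:indep}.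

\section{Construction of $D$ and $V$}\label{sec:model}

\subsection*{Removing inseparability}
The reduction will be the intersection of the correspondence between $A$ and $\sigma(A)$ with the graph of Frobenius. That graph has horizontal tangent spaces, so the intersection is smooth where the second projection of the correspondence is smooth. This holds generically only if $B(A,\sigma A)$ is separable over $B(\sigma A)$, which can fail: $\sigma(y)=x^p$ reduces to the nonreduced equation $(y^{q/p}-x)^p=0$. The remedy is to replace $\sigma$ by $\tau=\sigma^{1/p}$, meaning $\tau(c)=\sigma(c)^{1/p}$; the equation becomes $\tau(y)=x$ and reduces to $y^{q/p}=x$.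

If $\operatorname{char}B=0$, put $\rho=1$. If $\operatorname{char}B=p$, let $K=B(A_1)$. Over the perfect field $K^{1/p^\infty}$, the extension generated by the coordinates of $A$ has a separating transcendence basis chosen among these coordinates. The minimal polynomials of the other coordinates over $K^{1/p^\infty}(\text{basis})$ are separable and have finitely many coefficients, which lie in $K^{1/\rho}(\text{basis})$ for some power $\rho\ge1$ of $p$. Fix such a $\rho$; then $K^{1/\rho}(A)$ is separably generated over $K^{1/\rho}$. In both cases define
\[
\tau(c)=\sigma(c)^{1/\rho}\qquad(c\in M).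
\]
Then $\tau$ is an automorphism of $M$ commuting with $\sigma$, $\tau(B)=B$, and $(\tau^ic)^{\rho^i}=\sigma^ic$. So transcendence degrees over $B$ do not change when the $A_i$ are replaced by the $\tau^iA$. Since $B$ is perfect, $B(A_1)^{1/\rho}=B(\tau A)$. Hence $B(A,\tau A)/B(\tau A)$ is separably generated, of transcendence degree $(e+d)-e=d$.

\subsection*{The correspondence and its equations}
For a polynomial $f$ over $B$, let $f^\tau$ be obtained by applying $\tau$ to the coefficients; for a closed subscheme $Y$ of an affine space over $B$, let $Y^\tau$ be defined by the $f^\tau$ with $f$ in the ideal of $Y$. Let $X\subseteq\mathbb A^s_B$ be the locus of $A$ over $B$ and $T\subseteq X\times X^\tau$ the locus of $(A,\tau A)$, of dimensions $e$ and $e+d$. Write $z=(z_{[0]},\dots,z_{[m]})$ in blocks of length $n$, and likewise $z'$. Fix generators $f_1,\dots,f_{t_0}$ of the ideal of $X$ in $B[z]$, and generators $g_1,\dots,g_t$ of the ideal of $T$ in $B[z,z']$ that include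
\begin{equation}\label{eq:included}
\text{all } f_\nu(z),\qquad\text{all } f_\nu^\tau(z'),\qquad\text{all coordinates of } (z'_{[i]})^{\rho}-z_{[i+1]}\quad(0\le i<m).
\end{equation}
The last vanish on $T$ because $\tau(a_i)^\rho=a_{i+1}$. Let $\Delta\ge1$ bound the degrees of the $g_\nu$.

Recall that if $K[z]/(G_1,\dots,G_u)$ is a domain with fraction field $K'=K(c)$, then $\Omega_{K'/K}$ is the cokernel of the Jacobian matrix $(\partial G/\partial z)(c)$, and that $\dim_{K'}\Omega_{K'/K}=\operatorname{trdeg}(K'/K)$ if $K'/K$ is separably generated. Since $B$ is perfect, $(\partial f/\partial z)(A)$ has rank $s-e$; let $J_0(z)$ be a minor of size $s-e$ with $J_0(A)\ne0$ (the empty minor is $1$). The ring $B(\tau A)[z]/(g_\nu(z,\tau A))_\nu$ is the localization of $B[A,\tau A]$ at $B[\tau A]\setminus\{0\}$, a domain with fraction field $B(A,\tau A)$. By the choice of $\rho$, $(\partial g/\partial z)(A,\tau A)$ has rank $s-d$; let $J_1(z,z')$ be a minor of size $s-d$ with $J_1(A,\tau A)\ne0$. Put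
\[
h(z,z')=J_0(z)\,J_0^\tau(z')\,J_1(z,z'),\qquad h(A,\tau A)\ne0 .
\]
At a point $(x,x')\in T$ with $h\ne0$, the tangent spaces $\operatorname{Tan}_xX$ and $\operatorname{Tan}_{x'}X^\tau$ are kernels of matrices of rank $\ge s-e$, and the kernel of the differential of $\mathrm{pr}_2$ on $\operatorname{Tan}_{(x,x')}T$, which is $\{(v,0):(\partial g/\partial z)(x,x')v=0\}$, has dimension $\le d$. These inequalities depend only on the shape of the equations, so they survive any specialization of the coefficients.

\subsection*{Path spaces}
The next lemma is applied both over $B$ and after reduction. After reduction we do not know that the schemes are reduced, so this is not assumed.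

\begin{lemma}\label{lem:paths}
Let $k$ be algebraically closed. Let $X_i\subseteq\mathbb A^s_k$ $(0\le i\le N)$ be closed subschemes, irreducible of dimension $e$, with smooth loci $X_i^{sm}$, and let $T_i\subseteq X_i\times X_{i+1}$ $(0\le i<N)$ be closed subschemes, irreducible of dimension $e+d$. Let $T_i^\circ\subseteq T_i$ be open, and suppose that at each point $(x,x')\in T_i^\circ$ the spaces $\operatorname{Tan}_xX_i$ and $\operatorname{Tan}_{x'}X_{i+1}$ have dimension $\le e$ and the kernel of the differential of $\mathrm{pr}_2$ on $\operatorname{Tan}_{(x,x')}T_i$ has dimension $\le d$.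
\begin{enumerate}
\item[(a)] At each such point $x\in X_i^{sm}$, $x'\in X_{i+1}^{sm}$, and the kernel has dimension $d$. The scheme $T_i^\circ$ is smooth and $\mathrm{pr}_2:T_i^\circ\to X_{i+1}^{sm}$ is smooth of relative dimension $d$.
\item[(b)] Let $P_0=X_0^{sm}$ and, for $1\le j\le N$, let $P_j$ be the subscheme of $(\mathbb A^s)^{j+1}$ given by $(y_i,y_{i+1})\in T_i^\circ$ for $i<j$. Then $\omega_j:P_j\to X_j^{sm}$, $y\mapsto y_j$, is smooth of relative dimension $jd$, and $P_j$ is smooth of pure dimension $e+jd$ (possibly empty).
\end{enumerate}
\end{lemma}

\begin{proof}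
(a) The local dimension of $X_i$ at $x$ is $e$, so (S) gives smoothness at $x$, and likewise at $x'$. The differential of $\mathrm{pr}_2$ has kernel of dimension $\le d$ and target of dimension $e$, while its source has dimension $\ge\dim T_i=e+d$. So the source has dimension $e+d$, the kernel has dimension $d$, and the map is onto. Apply (S).

(b) The map $\omega_0$ is the identity. By (a), $\mathrm{pr}_1(T_j^\circ)\subseteq X_j^{sm}$, and $P_{j+1}=P_j\times_{X_j^{sm}}T_j^\circ$. The projection $P_{j+1}\to T_j^\circ$ is a base change of $\omega_j$, and $\omega_{j+1}$ is its composite with $\mathrm{pr}_2$. Use induction.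
\end{proof}

\subsection*{The length $N$ and the generic path}
Fix $N\ge1$ such that
\begin{itemize}
\item[(N1)] $\operatorname{Loc}(a/B)$ is defined by difference polynomials of order $\le N$, and
\item[(N2)] $A$ and $\sigma^NA$, hence also $A$ and $\tau^NA$, are independent over $B$ (Proposition~\ref{prop:indep}).
\end{itemize}
Lemma~\ref{lem:paths} applies over $B$ to $X^{\tau^i}$, $T^{\tau^i}$ and $T^{\tau^i}\cap\{h^{\tau^i}\ne0\}$; let $P_N^B$ be the resulting space of paths of length $N$. It has the $M$-point $\pi=(A,\tau A,\dots,\tau^NA)$. Let $\Pi$ be the locus of $\pi$ over $B$, of dimension $e+Nd$ by \eqref{eq:markov}.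

The equations $g_\nu$ record only how two consecutive terms are related, so $P_N^B$ may have components other than the one of $\pi$, and points on them need not lie in $\operatorname{Loc}(a/B)$. We remove them. The polynomials $g_\nu^{\tau^i}(y_i,y_{i+1})$ vanish at $\pi$, hence on $\Pi$, so $\Pi\cap P_N^B=\Pi\cap\{\prod_{i<N}h^{\tau^i}(y_i,y_{i+1})\ne0\}$. This is a closed subset of $P_N^B$, irreducible of dimension $e+Nd$, hence a component of $P_N^B$. Choose $H_1\in B[y_0,\dots,y_N]$ vanishing on the other components, with $H_1(\pi)\ne0$. Then
\begin{equation}\label{eq:H1}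
P_N^B\cap\{H_1\ne0\}\subseteq\Pi .
\end{equation}

\subsection*{Spreading out}
Let $D_1\subseteq B$ be a finitely generated subring containing the coefficients of $H_1$ and of all $f_\nu^{\tau^i},g_\nu^{\tau^i},h^{\tau^i}$ for $0\le i\le N$, and let $S=\operatorname{Spec}D_1$. Let $\mathcal X$ and $\mathcal T$ be the closed subschemes of affine spaces over $S$ defined by the $f_\nu$ and by the $g_\nu$. Their base changes to the algebraically closed field $B$ are $X$ and $T$, so their generic fibers are geometrically irreducible of dimensions $e$ and $e+d$. For a morphism of finite type to a noetherian integral scheme, the dimension and the number of geometric irreducible components of the fibers are constant over a nonempty open set \cite[\S9.5 and 9.7.8]{EGA}. After adjoining to $D_1$ the inverse of one nonzero element we therefore have: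
\begin{equation}\label{eq:spread}
\text{all geometric fibers of $\mathcal X$, $\mathcal T$ over $S$ are irreducible of dimensions $e$, $e+d$.}
\end{equation}

Independence, (N2), is a statement about the generic path $\pi$, and we need a form of it that holds at special paths after reduction. The form that specializes well is an upper bound on the dimension of the family of paths with both endpoints fixed. Let $\mathcal P$ be the affine $S$-scheme given by $g_\nu^{\tau^i}(y_i,y_{i+1})=0$ and $h^{\tau^i}(y_i,y_{i+1})\ne0$ for $0\le i<N$, and let $\mathcal X_N$ be defined by the $f_\nu^{\tau^N}$. By \eqref{eq:included} there is an endpoint map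
\[
\psi:\mathcal P\to\mathcal X\times_S\mathcal X_N,\qquad y\mapsto(y_0,y_N).
\]

\begin{lemma}\label{lem:H2}
There is $H_2\in D_1[y_0,\dots,y_N]$ with $H_2(\pi)\ne0$ such that the local fiber dimension of $\psi$ is at most $Nd-e$ at every point of $\mathcal P$ where $H_2$ does not vanish.
\end{lemma}

\begin{proof}
Let $E\subseteq\mathcal P$ be the set of points where the local fiber dimension is $>Nd-e$. It is closed by Chevalley's semicontinuity theorem \cite[13.1.3]{EGA}. We claim that the point of $\mathcal P$ given by $\pi$ is not in $E$. By Lemma~\ref{lem:basechange} we may compute on $\psi_B:P_N^B\to X\times X^{\tau^N}$. The open set $U=P_N^B\cap\{H_1\ne0\}$ is smooth and, by \eqref{eq:H1}, irreducible, with generic point given by $\pi$ and function field $B(\pi)$. By (N2), $\operatorname{trdeg}(A,\tau^NA/B)=2e$, so $\pi$ maps to the generic point of $X\times X^{\tau^N}$. The fiber of $U$ over this point is integral of dimension $\operatorname{trdeg}(\pi/B(A,\tau^NA))=e+Nd-2e=Nd-e$. This proves the claim.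

Hence some element of $\mathcal O(\mathcal P)$ vanishes on $E$ and not at $\pi$. After multiplication by a power of the unit $\prod_ih^{\tau^i}(y_i,y_{i+1})$ it is the class of a polynomial $H_2$.
\end{proof}

\subsection*{Definition of $V$}
Let $D$ be the difference ring generated by $D_1$, and let $H=H_1H_2$. Put $\hat x=(x,\sigma x,\dots,\sigma^mx)$. We want $V$ to say that $(\hat x,\tau\hat x)\in T$ and that $h$ and $H$ do not vanish on the path $(\hat x,\tau\hat x,\dots,\tau^N\hat x)$. Since $\tau$ involves roots, we raise these conditions to a power. For $G\in D_1[y_0,\dots,y_u]$ let $G^{[\rho^u]}$ be obtained by raising the coefficients to the power $\rho^u$, and define the difference polynomial over $D$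
\[
G^{\sharp u}(x)=G^{[\rho^u]}\bigl(\hat x^{\rho^u},(\sigma\hat x)^{\rho^{u-1}},\dots,\sigma^u\hat x\bigr).
\]
As $(\tau^ic)^{\rho^u}=(\sigma^ic)^{\rho^{u-i}}$ for $i\le u$, we have for $c\in M^n$
\begin{equation}\label{eq:sharp}
G^{\sharp u}(c)=G(\hat c,\tau\hat c,\dots,\tau^u\hat c)^{\rho^u}.
\end{equation}
Viewing $g_\nu$ and $h$ as polynomials in $y_0,y_1$, let $V$ be defined by
\[
g_\nu^{\sharp1}(x)=0\quad(1\le\nu\le t),\qquad(hH)^{\sharp N}(x)\ne0 .
\]

\begin{proposition}\label{prop:generic}
The tuple $a$ is a generic point of $V$ over $B$.
\end{proposition}

\begin{proof}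
Since $\hat a=A$, \eqref{eq:sharp} gives $a\in V(M)$. Let $c\in V(M)$. By \eqref{eq:sharp}, $g_\nu(\hat c,\tau\hat c)=0$ and $h(\hat c,\tau\hat c)\ne0$. Applying $\tau^i$ for $0\le i<N$ shows that $\pi_c=(\hat c,\tau\hat c,\dots,\tau^N\hat c)$ is an $M$-point of $P_N^B$. As $H_1(\pi_c)\ne0$, \eqref{eq:H1} gives $\pi_c\in\Pi(M)$. Let $\Phi(x,\sigma x,\dots,\sigma^Nx)$ be a difference polynomial over $B$ vanishing at $a$, and let $\Phi'(y)=\Phi(y_{0,[0]},y_{1,[0]}^{\rho},\dots,y_{N,[0]}^{\rho^N})$, where $y_{i,[0]}$ is the first block of $y_i$. Then $\Phi'(\pi)=\Phi(a_0,\dots,a_N)=0$, so $\Phi'$ vanishes on $\Pi$, and $\Phi(c,\dots,\sigma^Nc)=\Phi'(\pi_c)=0$. By (N1), $c\in\operatorname{Loc}(a/B)$.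
\end{proof}

\section{The reduction as a smooth scheme}\label{sec:reduction}

In this section and the next, $\eta:D\to K_q$ is a Frobenius reduction with $q>\rho$, and $k=\mathbb F_p^{alg}$ is the underlying field of $K_q$. If $\operatorname{char}B=0$ the condition $q>\rho=1$ always holds; if $\operatorname{char}B>0$, then $p=\operatorname{char}B$. Put
\[
\ell=q/\rho,
\]
a power of $p$ with $\ell>1$. If $c$ and $\tau c$ lie in $D$, then $\eta(\tau c)^\rho=\eta(\sigma c)=\eta(c)^q$, so $\eta(\tau c)=\eta(c)^\ell$: the automorphism $\tau$ reduces to the $\ell$-th power map.

For a polynomial $G$ over $D_1$ let $G_\eta$ be its image over $k$. For a polynomial $G$ over $k$ let $G^{(i)}$ be obtained by raising the coefficients to the power $\ell^i$, so that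
\begin{equation}\label{eq:twist}
G^{(i)}(w^{\ell^i})=G(w)^{\ell^i}.
\end{equation}
For a subscheme $Y$ of affine space, the \emph{twist} $Y^{(i)}$ is defined by the twisted equations and inequations. It is the base change of $Y$ along an automorphism of $k$, so it shares irreducibility, dimension and smoothness with $Y$. By \eqref{eq:twist}, $w\mapsto w^{\ell^i}$ maps each closed set onto its twist, so it is a homeomorphism $Y\to Y^{(i)}$.

Let $X_\eta$, $T_\eta$ be the fibers of $\mathcal X$, $\mathcal T$ over the geometric point $\eta|_{D_1}$, and $T_\eta^\circ=T_\eta\cap\{h_\eta\ne0\}$. For $0\le i\le N$ the polynomials $f_\nu^{\tau^i},g_\nu^{\tau^i},h^{\tau^i}$ reduce to $f_{\nu,\eta}^{(i)},g_{\nu,\eta}^{(i)},h_\eta^{(i)}$, because the coefficients and their images under $\tau,\dots,\tau^N$ lie in $D_1$. The data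
\[
X_i=X_\eta^{(i)},\qquad T_i=T_\eta^{(i)},\qquad T_i^\circ=(T_\eta^\circ)^{(i)}
\]
satisfy the hypotheses of Lemma~\ref{lem:paths}: $T_i\subseteq X_i\times X_{i+1}$ by \eqref{eq:included}, irreducibility and dimensions come from \eqref{eq:spread}, and the tangent space conditions hold because $h_\eta$ is the product of the corresponding minors of the Jacobian matrices of $f_\eta(z)$, $f^{(1)}_\eta(z')$ and $g_\eta(z,z')$. From now on $P_j$ and $\omega_j$ refer to these data. Note that $P_N$ is the base change of $\mathcal P$ along $\eta$, and that of $\psi$ is $\psi_\eta:P_N\to X_0\times X_N$. Define the subscheme of $\mathbb A^s_k$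
\[
Z=\{z:\ g_{\nu,\eta}(z,z^\ell)=0\ \text{for all }\nu,\ \ h_\eta(z,z^\ell)\ne0\}
\]
and its open subscheme $Z^*=Z\cap\{H_\eta(z,z^\ell,\dots,z^{\ell^N})\ne0\}$. For $w\in Z$ put
\[
w_i=w^{\ell^i},\qquad\gamma_j(w)=(w_0,\dots,w_j).
\]
By \eqref{eq:twist}, $(w_i,w_{i+1})\in T_i^\circ$, so $\gamma_j(w)\in P_j$ for $0\le j\le N$. We call $\gamma_j(w)$ the \emph{Frobenius path} of $w$.

\begin{lemma}\label{lem:Z}
\begin{enumerate}
\item[(a)] $M_q(V^\eta)$ is homeomorphic to $Z^*$.
\item[(b)] $Z$ is smooth of pure dimension $d$ (possibly empty).
\item[(c)] For $w\in Z^*$ the local fiber dimension of $\psi_\eta$ at $\gamma_N(w)$ is at most $Nd-e$.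
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let now $\hat x=(x,x^q,\dots,x^{q^m})$. Since $q^i\rho^{u-i}=\ell^i\rho^u$, the difference polynomial $G^{\sharp u}$ reduces to $G_\eta(\hat x,\hat x^\ell,\dots,\hat x^{\ell^u})^{\rho^u}$. So $x\in M_q(V^\eta)$ if and only if $\hat x\in Z^*$. Conversely, if $z\in Z$, the last equations in \eqref{eq:included} at $z'=z^\ell$ give $z_{[i+1]}=z_{[i]}^{\ell\rho}=z_{[i]}^q$, so $z=\hat x$ with $x=z_{[0]}$. The maps $x\mapsto\hat x$ and $z\mapsto z_{[0]}$ are mutually inverse and polynomial.

(b) Let $w\in Z$. The scheme $Z$ is the intersection of $T_0^\circ$ with $\{z'=z^\ell\}$. Inside $X_0\times X_1$, the equations $z'=z^\ell$ define the graph of the morphism $\mathrm{Frob}_\ell:X_0\to X_1$, $z\mapsto z^\ell$. This graph is the preimage of the diagonal of $X_1\times X_1$ under $\mathrm{Frob}_\ell\times\mathrm{id}$, and near $(w_1,w_1)$ the diagonal is cut out by $e$ equations, since $X_1$ is smooth of dimension $e$ at $w_1$ by Lemma~\ref{lem:paths}(a). So near $(w,w_1)$ the scheme $Z$ is cut out by $e$ equations in $T_0^\circ$, of dimension $e+d$, and $\dim_wZ\ge d$. Because $\ell>1$, the derivative of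 $z^\ell$ is zero, and the Jacobian matrix of the $g_{\nu,\eta}(z,z^\ell)$ at $w$ is $(\partial g_\eta/\partial z)(w,w_1)$. Its kernel $\operatorname{Tan}_wZ$ is the kernel of the differential of $\mathrm{pr}_2$, of dimension $d$. Apply (S).

(c) We have $H_{2,\eta}(\gamma_N(w))\ne0$, so $H_2$ does not vanish at the image of $\gamma_N(w)$ in $\mathcal P$. Apply Lemmas~\ref{lem:H2} and~\ref{lem:basechange}.
\end{proof}

\section{Polynomials of low degree vanishing on a component}\label{sec:propagation}

Put $\beta=\Delta^{tN}$; this does not depend on $\eta$. The following statement is the core of the proof: in degrees below $\ell/\beta$, a component of $Z^*$ cannot be told apart from the whole of $X_\eta$.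

\begin{proposition}\label{prop:core}
Let $W$ be an irreducible component of $Z$ that meets $Z^*$, and let $F\in k[y_0]$ vanish on $W$, with $\beta\deg F<\ell$. Then $F$ vanishes on $X_\eta$.
\end{proposition}

The analogue of the line $L_w$ of Example~\ref{ex:method} is the set of $y_0$ with $(y_0,w_1)\in T_0^\circ$. More generally we freeze the last point of the Frobenius path and let the earlier points move. For $w\in W$ and $0\le j\le N$, the fiber $\omega_j^{-1}(w_j)$ is smooth of pure dimension $jd$ by Lemma~\ref{lem:paths}(b). Let $Y_j(w)$ be its unique irreducible component through $\gamma_j(w)$, an open subscheme of the fiber. Its degree is bounded independently of $\ell$: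
\begin{equation}\label{eq:degY}
\deg Y_j(w)\le\beta\qquad(1\le j\le N).
\end{equation}
Indeed, the fiber is open in the closed set defined by the linear equations $y_j=w_j$ and by the $tj\le tN$ polynomials $g^{(i)}_{\nu,\eta}(y_i,y_{i+1})$, $i<j$, of degree $\le\Delta$. So the closure of $Y_j(w)$ is a component of that set, and (B1) applies.

In Example~\ref{ex:method}, $N=2$ and $Y_2(w)$ consists of the pairs $y_0=(x,y)$, $y_1=(x',y')$ with $y'=y+xx'$ and $\zeta^{q^2}=y'+x'\xi^{q^2}$. For $x\ne-\xi^{q^2}$ there is exactly one $y_1$ for each $y_0$, so $Y_2(w)$ dominates the plane.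

\begin{proof}[Proof of Proposition~\ref{prop:core}]
We prove by induction on $j$, for $0\le j\le N$:
\begin{equation}\label{eq:claim}
F(y_0)\text{ vanishes on }Y_j(w)\text{ for every }w\in W.
\end{equation}
For $j=0$, $Y_0(w)=\{w\}$. Assume \eqref{eq:claim} for some $j<N$. We first sweep the $Y_j(w)$ together into a variety $Q_0$ on which $F$ vanishes, and then show that $Y_{j+1}(w)$ is tangent to $Q_0$ to order $\ell$.

\emph{Sweeping.} Let $W_j$ be the image of $W$ under the homeomorphism $Z\to Z^{(j)}$, $w\mapsto w_j$. It is a component of the smooth scheme $Z^{(j)}$, hence an open subscheme, smooth and irreducible of dimension $d$. The equations $g^{(j)}_{\nu,\eta}(y,y^\ell)$ of $Z^{(j)}$ include the $f_{\nu,\eta}^{(j)}(y)$, and $w_j\in X_j^{sm}$ by Lemma~\ref{lem:paths}(a), so $W_j$ is a locally closed subscheme of $X_j^{sm}$. Let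
\[
Q=P_j\times_{X_j^{sm}}W_j=\omega_j^{-1}(W_j).
\]
It is smooth over $W_j$ of relative dimension $jd$, so it is smooth of pure dimension $d+jd$, with disjoint open components. The set $\gamma_j(W)\subseteq Q$ is irreducible, as the image of $W$ under a morphism; let $Q_0$ be the component of $Q$ containing it. For $w\in W$ the set $Y_j(w)\subseteq Q$ is irreducible and contains $\gamma_j(w)\in Q_0$, so $Y_j(w)\subseteq Q_0$.

Let $R=Q_0\cap\{F(y_0)=0\}$. By the induction hypothesis, the fiber of $R\to W_j$ over each point $w_j$ contains $Y_j(w)$ and so has dimension $\ge jd$. Suppose $R\ne Q_0$. Then every component of $R$ has dimension $<d+jd$. The components that do not dominate $W_j$ miss the fibers over a dense open subset of $W_j$, and by (F) those that do have fibers of dimension $<jd$ over a dense open subset. This contradicts the previous sentence at any point of the intersection of these finitely many open sets. So $F(y_0)$ vanishes at all points of $Q_0$, which is reduced and open in $Q$. Fix $w\in W$ and put $\gamma=\gamma_j(w)$. Then $F(y_0)=0$ in $\mathcal O_{Q,\gamma}$, that is,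
\begin{equation}\label{eq:inideal}
F(y_0)\in I\cdot\mathcal O_{P_j,\gamma},
\end{equation}
where $I\subseteq\mathcal O_{X_j,w_j}$ is the ideal of $W_j$, pulled back along $\omega_j$.

\emph{Freezing.} Since $W_j$ is open in $Z^{(j)}$, the ideal $I$ is generated by the $g^{(j)}_{\nu,\eta}(y,y^\ell)$. Let $\mathfrak m$ be the maximal ideal of $\mathcal O_{X_j,w_j}$. As $\ell$ is a power of $p$ and $w_{j+1}=w_j^\ell$, we have $y^\ell-w_{j+1}=(y-w_j)^\ell$ coordinatewise, so the coordinates of $y^\ell-w_{j+1}$ lie in $\mathfrak m^\ell$. The difference $g^{(j)}_{\nu,\eta}(y,y^\ell)-g^{(j)}_{\nu,\eta}(y,w_{j+1})$ lies in the ideal generated by these coordinates. Hence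
\begin{equation}\label{eq:frozen}
I\subseteq\mathfrak a+\mathfrak m^\ell,\qquad\mathfrak a=\bigl(g^{(j)}_{\nu,\eta}(y,w_{j+1})\bigr)_\nu .
\end{equation}
Because $P_{j+1}=P_j\times_{X_j^{sm}}T_j^\circ$, forgetting the constant coordinate $y_{j+1}=w_{j+1}$ identifies the fiber $\omega_{j+1}^{-1}(w_{j+1})$ with the subscheme of $P_j$ given by $g^{(j)}_{\nu,\eta}(y_j,w_{j+1})=0$, $h_\eta^{(j)}(y_j,w_{j+1})\ne0$, and sends $\gamma_{j+1}(w)$ to $\gamma$. Let $Y$ be $Y_{j+1}(w)$ in the coordinates $y_0,\dots,y_j$. Then $\mathcal O_{Y,\gamma}=\mathcal O_{P_j,\gamma}/\mathfrak a\mathcal O_{P_j,\gamma}$, and \eqref{eq:inideal} and \eqref{eq:frozen} give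
\[
F(y_0)|_Y\in\mathfrak m^\ell\mathcal O_{Y,\gamma}\subseteq\mathfrak m_{Y,\gamma}^\ell .
\]
The variety $Y$ is smooth and irreducible of dimension $(j+1)d$, which is $\ge1$ because $d\ge1$, and $\deg Y\le\beta$ by \eqref{eq:degY}. If $F(y_0)|_Y\ne0$, Lemma~\ref{lem:order} gives $\ell\le\beta\deg F$, contrary to the hypothesis. This proves \eqref{eq:claim} for $j+1$.

\emph{Reaching $X_\eta$.} Take $w\in W\cap Z^*$ and consider $Y_N(w)\to X_\eta$, $y\mapsto y_0$. Let $X'$ be the closure of the image. The fiber through $\gamma_N(w)$ lies in $\{y\in P_N:y_0=w_0,\ y_N=w_N\}$, the fiber of $\psi_\eta$, so by Lemma~\ref{lem:Z}(c) its local dimension at $\gamma_N(w)$ is $\le Nd-e$. By (F) it is $\ge Nd-\dim X'$. Hence $\dim X'\ge e$, and $X'$ is all of the irreducible $e$-dimensional set $X_\eta$. By \eqref{eq:claim} for $j=N$, $F$ vanishes on $X'$.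
\end{proof}

Only the last step uses independence, through (N2) and $H_2$. Without it the induction still holds, but $Y_N(w)$ may fail to dominate $X_\eta$ for every $N$, as for the $q$ lines in Example~\ref{ex:method}.

\section{Counting components}\label{sec:counting}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $d=0$ was settled in Section~\ref{sec:indep}. Let $d\ge1$, and let $D,V$ be as in Section~\ref{sec:model}; $a$ is a generic point of $V$ by Proposition~\ref{prop:generic}. Let $\eta:D\to K_q$ be a Frobenius reduction, and suppose first that $q>\rho$. We regard $X_\eta$ as an irreducible closed set.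

\emph{Lower bound.} Let $W$ be a component of $Z$ meeting $Z^*$; it has dimension $d$ by Lemma~\ref{lem:Z}(b). Let $u\ge0$ be the largest integer with $\beta u<\ell$, so $u+1\ge\ell/\beta$. Since $W\subseteq X_\eta$, Proposition~\ref{prop:core} says that a polynomial of degree $\le u$ vanishes on $W$ if and only if it vanishes on $X_\eta$. So $\chi_W(u)=\chi_{X_\eta}(u)$, and Lemma~\ref{lem:hilbert} gives
\[
\frac{(u+1)^e}{e!}\le\binom{u+e}{e}\le\chi_{X_\eta}(u)=\chi_W(u)\le\deg W\cdot(u+1)^d .
\]
As $d\le e$,
\begin{equation}\label{eq:lower}
\deg W\ge\frac1{e!}\Bigl(\frac\ell\beta\Bigr)^{e-d}.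
\end{equation}

\emph{Upper bound.} The set $Z$ is open in $\{z\in X_\eta:g_{\nu,\eta}(z,z^\ell)=0\text{ for all }\nu\}$, so the closures of its components are $d$-dimensional components of that closed set. The polynomials $g_{\nu,\eta}(z,z^\ell)$ have degree $\le\Delta\ell$. The $f_\nu$ are among the $t$ polynomials $g_\nu$, so $\deg X_\eta\le\Delta^t$ by (B1). By Lemma~\ref{lem:upper} the components of $Z$ have total degree at most $\Delta^t(\Delta\ell)^{e-d}$.

\emph{The quotient.} The components of the open set $Z^*$ correspond to the components of $Z$ that meet it. Dividing the upper bound by \eqref{eq:lower}, the powers of $\ell$ cancel, and Lemma~\ref{lem:Z}(a) gives, for all $\eta$ with $q>\rho$,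
\begin{equation}\label{eq:final}
\#\{\text{irreducible components of }M_q(V^\eta)\}\ \le\ e!\;\Delta^t\,\bigl(\Delta^{1+tN}\bigr)^{e-d}.
\end{equation}
The right-hand side depends neither on $q$ nor on $\eta$. If $\operatorname{char}B=0$, this covers every $\eta$.

\emph{Small $q$.} If $\operatorname{char}B=p$, finitely many powers $q\le\rho$ of $p$ remain. For these the proof of Lemma~\ref{lem:Z}(b) is not available, but $q$ is bounded and B\'ezout's inequality suffices. The set $M_q(V^\eta)$ is open in the closed set defined by the reductions of the $t$ polynomials $g_\nu^{\sharp1}=g_\nu^{[\rho]}(\hat x^\rho,\sigma\hat x)$, which have degree at most $\Delta\max(\rho q^m,q^{m+1})\le\Delta\rho q^{m+1}$. By (B1) it has at most $(\Delta\rho q^{m+1})^t$ components, for every $\eta$. Let $C$ be the maximum of these finitely many numbers and of the right-hand side of \eqref{eq:final}.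
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGA} EGA IV$_3$.

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{Heintz} Heintz, TCS 24 (1983).

\bibitem{HHYZ} Martin Hils, Ehud Hrushovski, Jinhe Ye, and Tingxiang Zou, \emph{Lang-Weil Type Estimates in Finite Difference Fields}, arXiv:2406.00880 (2024).

\end{thebibliography}
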